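\title{The finitely generated intersection problem for free inverse semigroups}

\begin{abstract}
We prove that there is an algorithm which, given two finite subsets of a free inverse semigroup of finite rank, decides whether the intersection of the subsemigroups, or of the inverse subsemigroups, that they generate is finitely generated. Finite generation of the intersection is expressed by a sentence of weak monadic second-order logic over the Cayley tree of the free group, and the theory of this tree is decidable. The method also handles Boolean combinations of rational subsets, computes generators and rank, runs in elementary time, and applies to Margolis--Meakin expansions of virtually free groups. For the direct product of two free inverse semigroups of rank at least two, considered as a semigroup, the problem is undecidable.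
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{inverse semigroup} is a semigroup in which every element $u$ has exactly one element $u^{-1}$ with $uu^{-1}u=u$ and $u^{-1}uu^{-1}=u^{-1}$; in it $(u^{-1})^{-1}=u$ and $(uv)^{-1}=v^{-1}u^{-1}$. Let $X=\{x_1,\dots,x_n\}$ and let $\mathrm{FI}_n$ be the free inverse semigroup on $X$: every map from $X$ to an inverse semigroup extends uniquely to a homomorphism on $\mathrm{FI}_n$. Its elements are given as nonempty words over $A=X\cup X^{-1}$.

An algebraic structure has the \emph{Howson property} if the intersection of any two finitely generated subalgebras is finitely generated. When the property fails, one may ask to decide, case by case, whether it fails. The \emph{finitely generated intersection problem} (FGIP) asks: given finite subsets $Y$ and $Z$, is the intersection of the subalgebras that they generate finitely generated? For $\mathrm{FI}_n$ there are two settings.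
\begin{itemize}
\item[(i)] \emph{As an inverse semigroup:} $Y$ and $Z$ generate inverse subsemigroups, and the intersection is to be finitely generated as an inverse semigroup.
\item[(ii)] \emph{As a semigroup:} $Y$ and $Z$ generate subsemigroups, and the intersection is to be finitely generated as a semigroup.
\end{itemize}
Jones and Trotter showed that for $n\ge2$ the semigroup $\mathrm{FI}_n$ does not have the Howson property with respect to inverse subsemigroups, and hence not with respect to subsemigroups either; so the problem is non-trivial in both settings. Cho, Miller and Ru\v{s}kuc \cite{CMR} ask, for $n\ge2$ and for each setting, whether it is decidable.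

\begin{theorem}\label{thm:main}
For every $n\ge1$, the FGIP for $\mathrm{FI}_n$ is decidable both \textup{(i)} as an inverse semigroup and \textup{(ii)} as a semigroup.
\end{theorem}

Throughout, $\langle Y\rangle$ is the sub\emph{semigroup} generated by $Y$, and the empty subalgebra counts as finitely generated; the convention does not matter, because emptiness of the intersection will also be decidable.

Setting (i) reduces to setting (ii). The inverse subsemigroup generated by $Y$ is $\langle Y\cup Y^{-1}\rangle$, since this set is closed under inversion by $(uv)^{-1}=v^{-1}u^{-1}$. The intersection $W$ of two inverse subsemigroups is an inverse subsemigroup. A finite set that generates $W$ as a semigroup generates it as an inverse semigroup, and if $B$ generates $W$ as an inverse semigroup, then $B\cup B^{-1}$ generates it as a semigroup. So the instance $(Y,Z)$ of (i) and the instance $(Y\cup Y^{-1},Z\cup Z^{-1})$ of (ii) have the same answer, and from now on we work with subsemigroups.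

\subsection*{The model case: positive words}
Let $F$ be the free group on $X$. It is an inverse semigroup, so there is a homomorphism $\mathrm{FI}_n\to F$ fixing $X$. Distinct words over $X$ are distinct in $F$, so $\langle X\rangle\subseteq\mathrm{FI}_n$ is the free semigroup $X^+$. Suppose that $Y,Z\subseteq X^+$, and let $W=\langle Y\rangle\cap\langle Z\rangle$. Then the problem is solved in three steps. First, $W\setminus WW$ generates $W$, by induction on length, and lies in every generating set; so $W$ is finitely generated if and only if $W\setminus WW$ is finite. Second, $\langle Y\rangle$ and $\langle Z\rangle$ are regular languages, and hence so are $W$ and $W\setminus WW$, effectively. Third, finiteness of a regular language is decidable.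

\begin{example}\label{ex:positive}
Let $X=\{x,y\}$, $Y=\{x,\,xy,\,y^2\}$ and $Z=\{x,\,yx,\,y^2\}$. Write a word as $y^{k_0}xy^{k_1}x\cdots xy^{k_r}$ with all $k_j\ge0$. It lies in $\langle Y\rangle$ if and only if $k_0$ is even: the first block of $y$'s must be cut into factors $y^2$, while a later block of odd length gives its first $y$ to a factor $xy$. By the mirror-image argument, it lies in $\langle Z\rangle$ if and only if $k_r$ is even. So $W$ consists of the nonempty words with $k_0$ and $k_r$ even. Cutting such a word within the block $y^{k_j}$ after $i$ letters $y$ gives two words of $W$ exactly when $i$ and $k_j-i$ are even and both pieces are nonempty. Therefore $W\setminus WW$ consists of $y^2$ and of the words with $r\geq 1$, $k_0=k_r=0$ and $k_1,\dots,k_{r-1}$ odd. It contains $xy^{2j+1}x$ for all $j\ge0$, so $W$ is not finitely generated.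
\end{example}

This suggests a positive answer in general, but the first two steps break down once inverses are present. If $W$ is an inverse subsemigroup, then $w=w\cdot w^{-1}w$ shows that $W\setminus WW$ is empty. And the words that represent the elements of a finitely generated subsemigroup need not form a regular language: by the description of $\mathrm{FI}_n$ recalled below, $x^ix^{-j}x^k$ represents an element of $\langle x\rangle$ exactly when $j\le i$, $j\le k$ and $i-j+k\ge1$. There is also a warning: in $\mathrm{FI}_n\times\mathrm{FI}_m$ with $n,m\ge 2$, where membership in finitely generated subsemigroups is as easy to decide as in $\mathrm{FI}_n$, the FGIP is undecidable (Theorem~\ref{thm:product}).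

The proof of Theorem~\ref{thm:main} repairs the three steps. An element of $\mathrm{FI}_n$ is a finite subtree of the Cayley tree of $F$ with a marked vertex (Section~\ref{sec:munn}). The role of $W\setminus WW$ is taken by the elements of $W$ that are not products of elements of $W$ with smaller trees (Section~\ref{sec:irr}). The role of regular languages is taken by sets definable in weak monadic second-order logic over the Cayley tree (Section~\ref{sec:logic}). This logic quantifies over finite sets of vertices but not over sequences, whereas both ``$w$ is a product of generators'' and ``$w$ is a product of smaller elements'' speak of factorizations of unbounded length. The heart of the proof is to describe both conditions with a bounded number of sets: Lemmas~\ref{lem:two} and~\ref{lem:member}. Sections~\ref{sec:definable}--\ref{sec:MM} extend the theorem to rational subsets and the computation of generators and rank (Theorem~\ref{thm:definable}), bound the running time (Theorem~\ref{thm:elementary}), and replace $F$ by a virtually free group (Theorem~\ref{thm:MM}).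

\section{Munn trees and arrows}\label{sec:munn}

The Cayley graph of $F$ has vertex set $F$ and an edge joining $p$ and $px$ for all $p\in F$, $x\in X$. It is a tree, and left multiplication by an element of $F$ is an automorphism of it. A \emph{subtree} is a finite nonempty set $S\subseteq F$ that induces a connected subgraph. By Munn and Scheiblich, $\mathrm{FI}_n$ is isomorphic to the set of pairs $(S,g)$, where $S$ is a subtree with $1,g\in S$ and $|S|\ge2$, under
\[
(S,g)(T,h)=(S\cup gT,\;gh),\qquad (S,g)^{-1}=(g^{-1}S,\;g^{-1}).
\]
A word $w$ represents the pair $(S,g)$ in which $S$ is the set of values in $F$ of the prefixes of $w$ (the empty prefix included) and $g$ is the value of $w$. In other words, one reads $w$ as a walk in the Cayley tree starting at $1$ and remembers only the set of vertices visited, the \emph{Munn tree} $S$, and the endpoint $g$. The pair is computable from $w$. For $n=1$ we write $x=x_1$ and identify $x^k$ with $k\in\mathbb Z$; subtrees are intervals, and for instance $x^kx^{-k}=([0,k],0)$ and $x^{-1}x\,x=([-1,1],1)$.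

The \emph{size} of $w=(S,g)$ is $|w|=|S|$. Then $|w^{-1}|=|w|$, and for each $N$ there are only finitely many elements of size at most $N$, because a subtree that contains $1$ and has at most $N$ vertices lies in the ball of radius $N-1$ about $1$.

In the product formula the second factor is translated so as to start where the first one ends. To avoid this bookkeeping we let elements start anywhere. An \emph{arrow} is a triple $(S,p,q)$ with $S$ a subtree, $|S|\geq 2$ and $p,q\in S$; its \emph{support} is $S$, and it \emph{represents} the element $(p^{-1}S,p^{-1}q)$, which has size $|S|$. For $W\subseteq\mathrm{FI}_n$, a \emph{$W$-arrow} is an arrow that represents an element of $W$. Thus $(S,g)\in W$ if and only if $(S,1,g)$ is a $W$-arrow, and the arrow that starts at $p$ and represents $(T,h)$ is $(pT,p,ph)$.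

\begin{lemma}\label{lem:compose}
A triple $(S,p,q)$ is an arrow representing $u_1\cdots u_k$ if and only if there are vertices $p=p_0,p_1,\dots,p_k=q$ and subtrees $S_1,\dots,S_k$ with union $S$ such that $(S_i,p_{i-1},p_i)$ represents $u_i$ for every $i$. In particular, $|u_i|\le|u_1\cdots u_k|$.
\end{lemma}

\begin{proof}
If $(S,p,q)$ represents $u$ and $(T,q,r)$ represents $v$, then
\[
uv=(p^{-1}S\cup p^{-1}q\cdot q^{-1}T,\;p^{-1}q\cdot q^{-1}r)=(p^{-1}(S\cup T),\;p^{-1}r),
\]
so $(S\cup T,p,r)$ represents $uv$. By induction on $k$ this gives ``if''. Conversely, let $(S,p,q)$ represent $u_1\cdots u_k$ with $u_i=(T_i,h_i)$. Put $p_i=ph_1\cdots h_i$ and $S_i=p_{i-1}T_i$. Then $(S_i,p_{i-1},p_i)$ represents $u_i$, so $(S_1\cup\dots\cup S_k,p,p_k)$ represents $u_1\cdots u_k$. Two arrows that start at $p$ and represent the same element are equal, so $S=\bigcup_i S_i$ and $q=p_k$.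
\end{proof}

\section{Irreducible elements}\label{sec:irr}

Let $W$ be a subsemigroup of $\mathrm{FI}_n$. An element $w\in W$ is \emph{reducible} (in $W$) if it is a product of elements of $W$ of size less than $|w|$, and \emph{irreducible} otherwise. Let $\mathrm{Irr}(W)$ be the set of irreducible elements. For $W\subseteq X^+$ a word of length $\ell$ has size $\ell+1$, so $\mathrm{Irr}(W)=W\setminus WW$. For $W=\mathrm{FI}_n$, every element is a product of letters, which have size $2$, and no element has size less than $2$; so $\mathrm{Irr}(\mathrm{FI}_n)$ consists of the $4n$ elements $a=(\{1,a\},a)$ and $aa^{-1}=(\{1,a\},1)$ with $a\in A$. Thus irreducible elements need not lie in every generating set. What survives from the model case is exactly what we need.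

\begin{lemma}\label{lem:irr}
The set $\mathrm{Irr}(W)$ generates $W$, and $W$ is finitely generated if and only if $\mathrm{Irr}(W)$ is finite.
\end{lemma}

\begin{proof}
A reducible element is a product of smaller elements of $W$, so by induction on size every element of $W$ is a product of irreducible ones. This also gives ``if''. Conversely, let $W=\langle B\rangle$ with $B$ finite, and let $N$ bound the sizes of the elements of $B$. An element of size greater than $N$ is a product of elements of $B$, all smaller than itself, so it is reducible. Hence $\mathrm{Irr}(W)$ contains only elements of size at most $N$, and these are finitely many.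
\end{proof}

The definition of reducibility allows any number of factors, and two factors do not suffice. In $W=\mathrm{FI}_1$ consider $w_k=x^kx^{-k}=([0,k],0)$ with $k\ge2$. It is a product of letters, hence reducible. But if $w_k=uv$ with $|u|,|v|<|w_k|$, then Lemma~\ref{lem:compose} gives arrows $(S_1,0,p)$ and $(S_2,p,0)$ whose supports are proper subintervals of $[0,k]$ containing $0$, so that both miss $k$. Hence no $w_k$ is a product of two smaller elements, although $\mathrm{FI}_1$ is finitely generated.

So we must describe a chain of arbitrarily many arrows, with supports of unbounded size, whose union is $S$. The way out is to look at the moment at which the union first becomes $S$. The arrows before that moment compose to a single $W$-arrow whose support is still proper; after that moment the supports add nothing, and only the endpoints matter. For $w_k$, the first arrow is $([0,k-1],0,k-1)$, the second is $([k-1,k],k-1,k)$, and it remains to return from $k$ to $0$ along arrows with proper support.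

\begin{lemma}\label{lem:two}
Let $W$ be a subsemigroup and $w=(S,g)\in W$. Then $w$ is reducible if and only if there are sets $S_1,S_2\subsetneq S$ with $S_1\cup S_2=S$ and vertices $p,q\in S$ such that
\begin{itemize}
\item[(1)] $(S_1,1,p)$ and $(S_2,p,q)$ are $W$-arrows, and
\item[(2)] there are $k\ge0$ and $q=q_0,q_1,\dots,q_k=g$ in $S$ such that for each $j=1,\dots,k$ some $R_j\subsetneq S$ makes $(R_j,q_{j-1},q_j)$ a $W$-arrow.
\end{itemize}
\end{lemma}

\begin{proof}
Suppose that the conditions hold. The $k+2$ arrows form a chain from $1$ to $g$, and the union of their supports is $S$. By Lemma~\ref{lem:compose}, $w$ is the product of the elements of $W$ that they represent, and these are smaller than $w$ because all supports are proper subsets of $S$.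

Conversely, let $w=u_1\cdots u_\ell$ with $u_i\in W$ and $|u_i|<|S|$. By Lemma~\ref{lem:compose} there are arrows $(U_i,p_{i-1},p_i)$ representing $u_i$ with $p_0=1$, $p_\ell=g$ and $\bigcup_iU_i=S$, and $U_i\subsetneq S$ since $|U_i|<|S|$. Let $i$ be minimal with $U_1\cup\dots\cup U_i=S$; then $i\ge2$. Put $S_1=U_1\cup\dots\cup U_{i-1}\subsetneq S$, $p=p_{i-1}$, $S_2=U_i$ and $q=p_i$. The arrow $(S_1,1,p)$ represents $u_1\cdots u_{i-1}$, which lies in $W$ because $W$ is a subsemigroup; this is the only use of that hypothesis in the lemma. The arrows $(U_j,p_{j-1},p_j)$ with $j>i$ give (2).
\end{proof}

Only two supports have to be remembered. Condition (2) is plain reachability from $q$ to $g$ in a relation on the finite set $S$.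

\section{Weak monadic second-order logic on the Cayley tree}\label{sec:logic}

Formulas of \emph{weak monadic second-order logic} (WMSO) over a structure have element variables $p,q,\dots$, which range over elements, and set variables $S,Z,\dots$, which range over \emph{finite} sets of elements. The atomic formulas are $p=q$, $p\in S$ and the relations of the structure; formulas are built from them with $\neg,\wedge,\vee$ and quantifiers over both kinds of variables. The \emph{WMSO theory} of the structure is the set of sentences (formulas without free variables) true in it. Our structure is
\[
\mathfrak F=(F;\ (E_x)_{x\in X},\ 1),\qquad E_x=\{(p,px):p\in F\},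
\]
with atomic formulas $E_x(p,q)$ and $p=1$; an expression such as $\varphi(S,1,g)$ abbreviates $\exists p\,(p=1\wedge\varphi(S,p,g))$. The weak logic fits the problem: Munn trees are finite sets, and ``there are finitely many solutions'' will become ``some set $K$ contains all solutions''.

Let $\mathfrak T=(A^*;(\mathrm{succ}_a)_{a\in A})$ be the tree of all words over $A$, with atomic formulas $\mathrm{succ}_a(u)=v$, meaning $v=ua$. By Thatcher and Wright \cite{TW} and Doner \cite{Doner}, the WMSO theory of $\mathfrak T$ is decidable. (The automaton construction in Section~\ref{sec:elementary} yields such a decision procedure, with $A$ as part of the input.) We identify $F$ with the set of reduced words, that is, words without a factor $aa^{-1}$, $a\in A$.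

\begin{lemma}\label{lem:translate}
From a WMSO formula $\varphi$ over $\mathfrak F$ one can compute a WMSO formula $\varphi^\sharp$ over $\mathfrak T$, with the same free variables, such that for every assignment of reduced words to the free element variables and of finite sets of reduced words to the free set variables, $\varphi$ holds in $\mathfrak F$ if and only if $\varphi^\sharp$ holds in $\mathfrak T$. Consequently the WMSO theory of $\mathfrak F$ is decidable, uniformly in $n$.
\end{lemma}

\begin{proof}
The prefix order on $A^*$ is definable in $\mathfrak T$: $u$ is a prefix of $v$ if and only if $u$ lies in every finite set $Z$ that contains $v$ and satisfies $ra\in Z\Rightarrow r\in Z$ for all $r \in A^*$, $a\in A$. Indeed, the set of prefixes of $v$ is the least such $Z$. Hence there is a formula $\mathrm{Red}(v)$ saying that $v$ is reduced: there are no $u$ and $a\in A$ such that $uaa^{-1}$ is a prefix of $v$. Let $\mathrm{Red}(V)$ say that all members of $V$ are reduced.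

For reduced $p,q$, the relation $E_x(p,q)$ holds if and only if $q=\mathrm{succ}_x(p)$ or $p=\mathrm{succ}_{x^{-1}}(q)$. Indeed, either equation gives $q=px$ in $F$; conversely, the reduced form of $px$ is the word $px$ if $p$ does not end in $x^{-1}$, and is $p$ with its last letter removed if it does. The element $1$ is the word that is not of the form $\mathrm{succ}_a(r)$. To obtain $\varphi^\sharp$, replace $E_x(p,q)$ and $p=1$ by these formulas, and replace $\exists v\,\psi$ by $\exists v\,(\mathrm{Red}(v)\wedge\psi^\sharp)$ and $\exists V\psi$ by $\exists V(\mathrm{Red}(V)\wedge\psi^\sharp)$, universal quantifiers being written as $\neg\exists\neg$. The claim follows by induction on $\varphi$.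
\end{proof}

The following notions are expressible over $\mathfrak F$ without the constant $1$. Inclusion, proper inclusion and $S=S_1\cup S_2$ are first-order conditions on membership.

\emph{Subtrees.} $S$ is a subtree if and only if $S\ne\emptyset$ and every nonempty $Z\subseteq S$ that contains all neighbors in $S$ of its members equals $S$.

\emph{Translates.} Fix $(T,h)\in\mathrm{FI}_n$ and take one variable $c_t$ for each $t\in T$. The condition $c_1=c\wedge\bigwedge_{t,\,tx\in T}E_x(c_t,c_{tx})$, the conjunction being over all $x\in X$ and $t$ with $t,tx\in T$, holds exactly when $c_t=ct$ for all $t$, because $T$ is connected. So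
\begin{equation}\label{eq:translate}
\exists(c_t)_{t\in T}\Big(c_1=c\ \wedge\bigwedge_{t,\,tx\in T}E_x(c_t,c_{tx})\ \wedge\ \bigwedge_{t\in T}c_t\in S\ \wedge\ c_h=d\Big)
\end{equation}
says that $cT\subseteq S$ and $d=ch$. Changing the last two conjuncts gives each of ``$cT\subseteq S$'', ``$d=ch$'' and ``$d\in cT$'' separately.

\emph{Reachability.} Let $\rho(c,d)$ be a formula, possibly with further free variables, that defines a relation on $S$. Then $q$ is reachable from $p$ in zero or more $\rho$-steps if and only if $p,q\in S$ and every $Z\subseteq S$ that contains $p$ and is closed under $\rho$ contains $q$: the set of vertices reachable from $p$ is the least such $Z$, and it is finite because $S$ is.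

\begin{definition}\label{def:definable}
A formula $\lambda(S,p,q)$ over $\mathfrak F$ \emph{defines} $L\subseteq\mathrm{FI}_n$ if it does not use the constant $1$ and holds exactly for the $L$-arrows. The set $L$ is then called \emph{definable}.
\end{definition}

A formula without $1$ is invariant under left translation, as the set of $L$-arrows is. The set $\mathrm{FI}_n$ is defined by the formula $\lambda_0$ saying that $S$ is a subtree with two distinct elements and $p,q\in S$. If $\lambda,\lambda'$ define $L,L'$, then $\lambda\wedge\lambda'$, $\lambda\vee\lambda'$ and $\lambda_0\wedge\neg\lambda$ define $L\cap L'$, $L\cup L'$ and $\mathrm{FI}_n\setminus L$. So definable sets are effectively closed under Boolean operations.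

\begin{proposition}\label{prop:fg}
Let $\omega$ define a subsemigroup $W$. From $\omega$ one can compute a formula $\iota(S,g)$ that holds if and only if $(S,g)\in\mathrm{Irr}(W)$, and a sentence $\Phi$ that holds if and only if $W$ is finitely generated.
\end{proposition}

\begin{proof}
Let $c\to_Sd$ be the relation $\exists R\,(R\subsetneq S\wedge\omega(R,c,d))$ on $S$, let $\to_S^*$ be reachability along it, and let $\mathrm{red}(S,g)$ be
\[
\exists S_1,S_2,p,q\ \big(S_1\subsetneq S\wedge S_2\subsetneq S\wedge S_1\cup S_2=S\wedge\omega(S_1,1,p)\wedge\omega(S_2,p,q)\wedge q\to_S^*g\big).
\]
By Lemma~\ref{lem:two}, for $(S,g)\in W$ this formula expresses reducibility. So $\iota(S,g):=\omega(S,1,g)\wedge\neg\,\mathrm{red}(S,g)$ is as required. Let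
\[
\Phi:\qquad\exists K\ \forall S\ \forall g\ \big(\iota(S,g)\to S\subseteq K\big).
\]
If $\mathrm{Irr}(W)$ is finite, the union of its Munn trees is a suitable $K$. Conversely, for finite $K$ there are finitely many pairs $(S,g)$ with $g\in S\subseteq K$. So $\Phi$ holds if and only if $\mathrm{Irr}(W)$ is finite, and Lemma~\ref{lem:irr} applies.
\end{proof}

In Example~\ref{ex:positive}, $\Phi$ fails because the Munn tree of the irreducible element $xy^{2j+1}x$ is a path of length $2j+3$ starting at $1$.

\section{Finitely generated subsemigroups are definable}\label{sec:member}

Let $Y=\{(T_1,h_1),\dots,(T_m,h_m)\}\subseteq\mathrm{FI}_n$. For a subtree $S$ let $D_S$ be the digraph with vertex set $S$ and with an edge $(c,i)$ from $c$ to $ch_i$, with \emph{support} $cT_i$, for each $c$ and $i$ such that $cT_i\subseteq S$; the endpoints lie in $S$ because $1,h_i\in T_i$. The edges of $D_S$ are the $Y$-arrows with support inside $S$, so Lemma~\ref{lem:compose} says: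
\begin{equation}\label{eq:walk}
\begin{gathered}
\text{$(S,p,q)$ is a $\langle Y\rangle$-arrow if and only if $D_S$ has a walk of length $\ge1$}\\
\text{from $p$ to $q$ such that the supports of its edges have union $S$.}
\end{gathered}
\end{equation}
A walk is a sequence, it may pass through a vertex many times, and the logic cannot quantify over it. The merging argument of Lemma~\ref{lem:two} is of no help, since it would presuppose a formula for $\langle Y\rangle$. But now the support of an edge is determined by its start and its index, so a \emph{set} $\mathcal E$ of edges is coded by $m$ subsets $C_i=\{c:(c,i)\in\mathcal E\}$ of $S$. It remains to say, using reachability only, that the edges of $\mathcal E$ lie on one walk from $p$ to $q$. It is not enough that each of them lies on some such walk.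

\begin{example}\label{ex:comparable}
In $\mathrm{FI}_1$ let $u=x^{-1}xx=([-1,1],1)$, $v=xxx^{-1}=([0,2],1)$, $Y=\{u,v\}$ and $S=[-1,2]$. In $D_S$ there are two edges from $0$ to $1$, with supports $[-1,1]$ and $[0,2]$. Each is a walk from $0$ to $1$, and together they cover $S$. But every edge of $D_S$ goes from some $c$ to $c+1$, so a walk from $0$ to $1$ has exactly one edge, and $(S,1)\notin\langle Y\rangle$. If $x^{-1}$ is added to $Y$, then the end of one edge reaches the start of the other, and indeed $ux^{-1}v=(S,1)$.
\end{example}

The missing condition in the example concerns pairs of edges, and this turns out to be the only obstruction. Write $c\Rightarrow^*d$ if a digraph has a walk, possibly of length $0$, from $c$ to $d$, and write $e^-$ and $e^+$ for the start and the end of an edge $e$.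

\begin{lemma}\label{lem:edges}
Let $p,q$ be vertices of a digraph and $\mathcal E$ a finite nonempty set of edges. There is a walk from $p$ to $q$ that uses every edge of $\mathcal E$ if and only if
\begin{itemize}
\item[(1)] $p\Rightarrow^*e^-$ and $e^+\Rightarrow^*q$ for all $e\in\mathcal E$, and
\item[(2)] $e^+\Rightarrow^*f^-$ or $f^+\Rightarrow^*e^-$ for all distinct $e,f\in\mathcal E$.
\end{itemize}
\end{lemma}

\begin{proof}
Given such a walk, its initial and final segments give (1). Of two distinct edges on the walk one occurs before the other, and the segment between them gives (2).

Conversely, for $e,f\in\mathcal E$ put $e\preceq f$ if $e=f$ or $e^+\Rightarrow^*f^-$. This relation is reflexive, and any two edges are comparable by (2). It is transitive: if $e\preceq f\preceq f'$ with $e\ne f$ and $f\ne f'$, then one walks from $e^+$ to $f^-$, along $f$, and from $f^+$ to $(f')^-$. There is an edge that is $\preceq$ all others: take $e$ with $\{f:e\preceq f\}$ of maximal size; if $e\not\preceq f'$, then $f'\preceq e$, and by transitivity the set for $f'$ would contain the set for $e$ and also $f'$. Removing $e$ and repeating, we list $\mathcal E$ without repetition as $e_1\preceq e_2\preceq\dots\preceq e_r$. Consecutive edges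 are distinct, so $e_j^+\Rightarrow^*e_{j+1}^-$. Walk from $p$ to $e_1^-$ by (1), along $e_1$, on to $e_2^-$, along $e_2$, and so on, and finally from $e_r^+$ to $q$ by (1).
\end{proof}

\begin{lemma}\label{lem:member}
From a finite set $Y\subseteq\mathrm{FI}_n$ one can compute a formula $\mu_Y(S,p,q)$ that defines $\langle Y\rangle$.
\end{lemma}

\begin{proof}
The edge relation of $D_S$ is the disjunction over $i$ of the formulas \eqref{eq:translate} for $(T_i,h_i)$, so reachability $\Rightarrow^*$ in $D_S$ is expressible with parameter $S$. Let $\mu_Y$ say that $S$ is a subtree, $p,q\in S$, and there are $C_1,\dots,C_m\subseteq S$ with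
\begin{itemize}
\item[(a)] $cT_i\subseteq S$ for all $i$ and $c\in C_i$;
\item[(b)] every $d\in S$ lies in $cT_i$ for some $i$ and $c\in C_i$;
\item[(c)] $p\Rightarrow^*c$ and $ch_i\Rightarrow^*q$ for all $i$ and $c\in C_i$;
\item[(d)] for all $i,j$, $c\in C_i$, $d\in C_j$: $(c,i)=(d,j)$, or $ch_i\Rightarrow^*d$, or $dh_j\Rightarrow^*c$.
\end{itemize}
Since $m$ and the pairs $(T_i,h_i)$ are fixed, quantification over $i,j$ is a finite conjunction or disjunction, and $\mu_Y$ is a WMSO formula without the constant $1$.

If $(S,p,q)$ is a $\langle Y\rangle$-arrow, take a walk as in \eqref{eq:walk} and let $C_i$ be the set of $c$ such that the walk uses $(c,i)$. Then (a) holds because $(c,i)$ is an edge of $D_S$, (b) because the supports cover $S$, and (c), (d) by Lemma~\ref{lem:edges}. Conversely, let (a)--(d) hold. By (a), $\mathcal E=\{(c,i):c\in C_i\}$ is a set of edges of $D_S$; it is finite, and nonempty by (b). By (c), (d) and Lemma~\ref{lem:edges}, some walk from $p$ to $q$ in $D_S$ uses all edges of $\mathcal E$. The walk may use other edges as well, but all supports lie in $S$, and those of $\mathcal E$ cover $S$ by (b). So \eqref{eq:walk} applies.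
\end{proof}

\begin{remark}
If $Y=Y^{-1}$, as in setting (i), then every edge of $D_S$ has a reverse edge, $\Rightarrow^*$ is symmetric, and (d) follows from (c) through $ch_i\Rightarrow^*c\Rightarrow^*p\Rightarrow^*d$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:intro} it suffices to treat (ii). Given $Y$ and $Z$, the formula $\omega=\mu_Y\wedge\mu_Z$ defines the subsemigroup $W=\langle Y\rangle\cap\langle Z\rangle$, which may be empty. Compute the sentence $\Phi$ of Proposition~\ref{prop:fg} and decide its truth by Lemma~\ref{lem:translate}. Emptiness of $W$ is decided in the same way, with the sentence $\exists S\,\exists g\ \omega(S,1,g)$.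
\end{proof}

\section{Rational subsets, generators and rank}\label{sec:definable}

An \emph{automaton over $\mathrm{FI}_n$} has a finite set $Q$ of states, some of them initial and some final, and finitely many transitions $\tau=(s_\tau,(T_\tau,h_\tau),s'_\tau)$ from $s_\tau$ to $s'_\tau$ labeled by elements of $\mathrm{FI}_n$. It accepts the products of the labels along the paths of length at least $1$ from an initial to a final state. The sets accepted by such automata are the \emph{rational} subsets; $\langle Y\rangle$ is accepted by an automaton with one state. The \emph{rank} of a finitely generated semigroup, or inverse semigroup, is the minimum number of generators.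

\begin{theorem}\label{thm:definable}
\begin{itemize}
\item[(1)] Every rational subset of $\mathrm{FI}_n$, given by an automaton, is effectively definable. In particular, so is every Boolean combination of rational subsets.
\item[(2)] Given a formula defining $W\subseteq\mathrm{FI}_n$, it is decidable whether $W$ is a subsemigroup, and whether it is an inverse subsemigroup. If $W$ is a subsemigroup, it is decidable whether it is finitely generated. If it is finitely generated, one can compute a finite generating set and the rank, both as a semigroup and, where applicable, as an inverse semigroup.
\end{itemize}
\end{theorem}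

This covers intersections of any finite number of finitely generated subalgebras, and mixed intersections of finitely generated inverse subsemigroups with finitely generated subsemigroups.

\begin{proof}
(1) Let $L$ be the accepted set. For a subtree $S$ let $D_S$ now be the digraph on $S\times Q$ with an edge $(c,\tau)$ from $(c,s_\tau)$ to $(ch_\tau,s'_\tau)$, with support $cT_\tau$, whenever $cT_\tau\subseteq S$. By Lemma~\ref{lem:compose}, $(S,p,q)$ is an $L$-arrow if and only if, for some initial $s$ and final $s'$, there is a walk of length $\ge1$ from $(p,s)$ to $(q,s')$ whose supports have union $S$. A subset of $S\times Q$ is a tuple $(Z_s)_{s\in Q}$ of subsets of $S$, of fixed length. So for fixed $s,s'$ the relation $(c,s)\Rightarrow^*(d,s')$ is expressible: $c,d\in S$, and $d\in Z_{s'}$ for every tuple such that $c\in Z_s$ and such that, for each $\tau$, the conditions $r\in Z_{s_\tau}$ and $rT_\tau\subseteq S$ imply $rh_\tau\in Z_{s'_\tau}$. A set of edges is coded by one set $C_\tau\subseteq S$ for each transition. For fixed $s,s'$ write conditions (a) and (b) of Lemma~\ref{lem:member} with $\tau$ in place of $i$, and conditions (1) and (2) of Lemma~\ref{lem:edges} for the vertices $(p,s)$, $(q,s')$ and the edges $(c,\tau)$,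 $c\in C_\tau$, in place of (c) and (d). The last paragraph of the proof of Lemma~\ref{lem:member} shows that such sets $C_\tau$ exist if and only if the required walk does. The disjunction over $(s,s')$ defines $L$.

(2) Let $\lambda$ define $W$. By Lemma~\ref{lem:compose}, $W$ is a subsemigroup if and only if
\[
\forall S,T,U,p,q,r\ \big(\lambda(S,p,q)\wedge\lambda(T,q,r)\wedge U=S\cup T\to\lambda(U,p,r)\big).
\]
If $(S,p,q)$ represents $u$, then $(S,q,p)$ represents $u^{-1}$, so closure under inversion is $\forall S,p,q\,(\lambda(S,p,q)\to\lambda(S,q,p))$. Finite generation is decided by Proposition~\ref{prop:fg}.

\emph{Generators.} Each $f\in F$ is definable from $1$, by naming the vertices along its reduced word. Hence each given finite subset of $F$ is definable, and membership of a given pair $(S,g)$ in $W$, or in $\langle C\rangle$ for a given finite $C$, is decidable. Let $W$ be finitely generated and let $B_r$ be the ball of radius $r$ about $1$. For $r=1,2,\dots$ test the sentence $\forall S\,\forall g\,(\iota(S,g)\to S\subseteq B_r)$. It is true for some $r$, as $\mathrm{Irr}(W)$ is finite. Then $B=\{(S,g)\in W:S\subseteq B_r\}$ is finite and computable, and it generates $W$ because it contains $\mathrm{Irr}(W)$.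

\emph{Rank.} Neither $B$ nor $\mathrm{Irr}(W)$ need have minimum size, as the $4n$ irreducible elements of $\mathrm{FI}_n$ show, and we must bound the search. If $B=\emptyset$, the rank is $0$. Otherwise let $N=\max_{b\in B}|b|$, and let $C$ be any generating set of $W$. Write each $b\in B$ as a product of elements of $C$. The elements of $C$ so used generate $B$, hence $W$, and have size at most $N$ by Lemma~\ref{lem:compose}. So a generating set of minimum cardinality occurs among the subsets of the finite computable set $\{w\in W:|w|\le N\}$, and such a subset $C$ generates $W$ if and only if $B\subseteq\langle C\rangle$, which is decidable. In the inverse case the factors lie in $C\cup C^{-1}$, the bound on sizes holds because $|c^{-1}|=|c|$, and the test is $B\subseteq\langle C\cup C^{-1}\rangle$.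
\end{proof}

\section{An elementary bound}\label{sec:elementary}

Let $\exp_0(s)=s$ and $\exp_{k+1}(s)=2^{\exp_k(s)}$.

\begin{theorem}\label{thm:elementary}
There is an absolute constant $\kappa$ such that, for inputs of size $s\ge2$, where $s$ is the total length of the words in $Y\cup Z$, the FGIP for $\mathrm{FI}_n$ in either setting is solvable in time $\exp_\kappa(s)$. If the intersection is finitely generated, then it is generated by elements whose Munn trees lie in the ball of radius $\exp_\kappa(s)$ about $1$.
\end{theorem}

We turn formulas into tree automata. Each level of nesting in the formula costs a bounded number of exponentials, so the point is that the input makes the formula $\iota$ longer but not deeper.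

\begin{proof}
Let $X'\subseteq X$ be the set of letters that occur in the input. The pairs $(S,g)$ with $S$ contained in the subgroup generated by $X'$ form a copy of the free inverse semigroup on $X'$ that contains $Y\cup Z$, with the same Munn trees; so we may assume $n\le s$. Passing from setting (i) to setting (ii) doubles $s$, which is absorbed by $\kappa$. There are at most $s$ generators, and each has size at most $s+1$. Let $W=\langle Y\rangle\cap\langle Z\rangle$ and let $\iota(S,g)$ be the formula of Proposition~\ref{prop:fg} for $\omega=\mu_Y\wedge\mu_Z$.

\emph{Step 1: the shape of the formula.} Allow conjunctions and disjunctions of any finite number of formulas and blocks $\exists V_1\cdots\exists V_k$ of any length, and write $\forall$ as $\neg\exists\neg$. Atomic formulas have \emph{depth} $0$, and each negation, conjunction, disjunction or block raises the maximal depth of its arguments by $1$. The input enters $\iota$ only through the formula \eqref{eq:translate} and its variants, which consist of one block followed by a bounded number of conjunctions and disjunctions; through the block $\exists C_1\cdots\exists C_m$; through the conjunctions and disjunctions over $i$ or $(i,j)$ in the edge relation of $D_S$ and in (a)--(d);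 and through the disjunction over $x\in X$ that defines adjacency. Each of these has length or number of arguments polynomial in $s$, and they are nested a bounded number of times. So $\iota$ has bounded depth and length polynomial in $s$.

The formulas $\mathrm{Red}$ and the replacements for $E_x(p,q)$ and $p=1$ in Lemma~\ref{lem:translate} depend on $A$ only through disjunctions over $a\in A$; they have depth at most an absolute constant $d_1$ and length $O(n)$. Translate a block $\exists V_1\cdots\exists V_k\,\psi$ as the same block applied to the single conjunction of $\psi^\sharp$ and the formulas $\mathrm{Red}(V_j)$. By induction, a formula of depth $d$ has a translation of depth at most $2d+d_1$, and the length grows by a factor $O(n)$.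

Next we eliminate element variables, replacing an element $u$ by the set $U=\{u\}$. The new atomic formulas are $U\subseteq V$; $\mathrm{Sing}(U)$, saying that $|U|=1$; and $\mathrm{Succ}_a(U,V)$, saying that $U=\{u\}$ and $V=\{ua\}$ for some $u$. Replace $u\in V$ by $U\subseteq V$, $u=v$ by $U\subseteq V\wedge V\subseteq U$, and $\mathrm{succ}_a(u)=v$ by $\mathrm{Succ}_a(U,V)$, and after each block add the conjuncts $\mathrm{Sing}(U)$ for its former element variables. Again the depth is at most doubled, up to an additive constant, and the length grows by a bounded factor. On assignments that give singletons to the former free element variables, the new formula agrees with the old one.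

Both translations restrict only the bound variables, and Lemma~\ref{lem:translate} says nothing about a set $S$ that contains a non-reduced word. We therefore restrict the free variables by hand: let $\iota'(S,G)$ be obtained by eliminating element variables from $\mathrm{Red}(S)\wedge\mathrm{Red}(g)\wedge\iota^\sharp(S,g)$ and adding the conjunct $\mathrm{Sing}(G)$. For all finite $S,G\subseteq A^*$, the formula $\iota'(S,G)$ holds if and only if $S$ consists of reduced words, $G=\{g\}$ with $g$ reduced, and $(S,g)\in\mathrm{Irr}(W)$. There are absolute constants $d_0,e_0$ such that $\iota'$ has depth at most $d_0$ and length at most $s^{e_0}$. The length bounds the number $r$ of variables, the number of subformulas, and the number of arguments of each connective.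

\emph{Step 2: automata.} Let $V_1,\dots,V_r$ be all variables of $\iota'$. A \emph{labeled tree} is a pair $(D,\ell)$ with $D\subseteq A^*$ finite and prefix-closed, possibly empty, and $\ell\colon D\to\{0,1\}^r$. It \emph{encodes} the assignment $V_j=\{v\in D:\ell(v)_j=1\}$. Every assignment has many encodings, one for each $D\supseteq\bigcup_jV_j$. Let $\partial D$ be the set of words outside $D$ all of whose proper prefixes are in $D$. A \emph{tree automaton} consists of a finite set $Q$, subsets $Q_\bot$ and $Q_{\mathrm f}$ of leaf states and final states, and a relation $\delta\subseteq Q^A\times\{0,1\}^r\times Q$. A \emph{run} on $(D,\ell)$ is a map $\rho\colon D\cup\partial D\to Q$ with $\rho(\partial D)\subseteq Q_\bot$ and $((\rho(va))_{a\in A},\ell(v),\rho(v))\in\delta$ for all $v\in D$. The tree is \emph{accepted} if some run has $\rho(\varepsilon)\in Q_{\mathrm f}$, where $\varepsilon$ is the empty word. An automaton \emph{recognizes} $\varphi$ if it accepts exactly the labeled trees that encode an assignment satisfying $\varphi$. We build an automaton for each subformula of $\iota'$.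

\begin{itemize}
\item $U\subseteq V$: one state, both leaf and final, with transitions for the labels whose $U$-bit is at most the $V$-bit. $\mathrm{Sing}(U)$: states $0$ (leaf) and $1$ (final), the state of a node being the sum of its $U$-bit and the states of its children, when this sum is at most $1$. $\mathrm{Succ}_a(U,V)$: states $0$ (leaf), $1$, and $2$ (final). In terms of the $(U,V)$-bits of a node, bits $(0,0)$ give state $0$ if all children are in state $0$, and state $2$ if one child is in state $2$ and the others in state $0$; bits $(0,1)$ give state $1$ if all children are in state $0$; bits $(1,0)$ give state $2$ if the $a$-child is in state $1$ and the others in state $0$. (If $U$ and $V$ are the same variable, take no final state.)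
\item Conjunction of $f$ formulas with automata of at most $N$ states: the product automaton, with at most $N^f$ states. Disjunction: the disjoint union, with at most $fN$ states; a transition involves one component only, so every run stays in one component.
\item Negation: the states are the subsets of $Q$, the only leaf state is $Q_\bot$, a node with label $\beta$ and children in states $(P_a)_{a \in A}$ gets the state $\{q:((q_a),\beta,q)\in\delta\text{ for some }q_a\in P_a\}$, and $P$ is final if $P\cap Q_{\mathrm f}=\emptyset$. The unique run assigns to each node the set of states that runs of the old automaton on the subtree below it can assign, so the accepted trees are those rejected before. Every labeled tree encodes an assignment, so this recognizes the negation, with $2^N$ states.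
\item Block $\exists(V_j)_{j\in J}\,\psi$: keep $Q$ and $Q_{\mathrm f}$, and let $((q_a),\beta,q)\in\delta'$ if $((q_a),\beta',q)\in\delta$ for some $\beta'$ that agrees with $\beta$ outside $J$. With the old leaf states, this accepts $(D,\ell)$ if and only if witnesses $V_j$ exist \emph{inside} $D$. To allow larger witnesses, let the new leaf states be the states that $\delta'$ can assign to the root of a labeled tree, possibly empty, with all labels $0$. Then $(D,\ell)$ is accepted if and only if the automaton with the old leaf states accepts some extension of $(D,\ell)$ by zero labels to a larger domain $D'$. Such extensions encode the same assignment, and any finite witnesses lie in some $D'$. No new states are needed.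
\end{itemize}
For a sentence, the automaton accepts the empty tree if and only if the sentence is true; this is the decision procedure mentioned in Section~\ref{sec:logic}.

Choose an absolute $k\ge1$ with $s^{e_0}\le\exp_k(s)$ for all $s\ge2$; note that $\exp_k(s)\ge4$. If $f,N\le M$ with $M\ge4$, each construction yields at most $2^{fN}\le2^{M^2}\le2^{2^M}$ states. By induction, subformulas of depth $d$ have automata with at most $\exp_{k+2d}(s)$ states, and $\iota'$ is recognized by an automaton $\mathcal B$ with $N\le\exp_{k+2d_0}(s)$ states. An automaton with $M$ states has a transition table with at most $M^{2s+1}2^r$ entries. Each construction takes time polynomial in the sizes of the tables involved; the sets of states reachable at a root are computed by adding states until no transition yields a new one. With at most $s^{e_0}$ constructions, $\mathcal B$ is built in time $\exp_{k'}(s)$ for an absolute $k'$.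

\emph{Step 3: pumping.} The length of a reduced word is its distance from $1$ in the Cayley tree. We claim that $\mathrm{Irr}(W)$ is finite if and only if all its Munn trees lie in the ball of radius $N-1$. The direction ``if'' holds since the ball is finite. Conversely, let $(S,g)\in\mathrm{Irr}(W)$ and $v\in S$ with $|v|\ge N$. Take an encoding $(D,\ell)$ with these values of $S$ and $G=\{g\}$, and an accepting run $\rho$ of $\mathcal B$. Among the $|v|+1>N$ prefixes of $v$ there are two, $u$ and $u'=uw$ with $w\ne\varepsilon$, such that $\rho(u)=\rho(u')$. Replace the subtree at $u'$ by a copy of the subtree at $u$: let $D'=(D\setminus u'A^*)\cup\{u'z:uz\in D\}$, give $u'z$ the label and the state of $uz$, and keep labels and states elsewhere. The state at $u'$ is unchanged, so the transitions at the nodes of $D\setminus u'A^*$ are the old ones, and the transition at $u'z$ is the one at $uz$. The new tree is accepted, so by Step 1 it encodes an element $(S',g')\in\mathrm{Irr}(W)$. Writing $v=uz$, we have $u'z\in S'$ and $|u'z|=|v|+|w|>|v|$. Repeating the argument gives irreducible elements with vertices arbitrarily far from $1$, so $\mathrm{Irr}(W)$ is infinite.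

By Lemma~\ref{lem:irr}, $W$ is finitely generated if and only if $\mathcal B$ accepts no tree with an $S$-labeled node of length $\ge N$. Trees with such a node are accepted by an automaton with states $-\infty$ (leaf), $0,\dots,N-1$, and $N$ (final): a node gets the minimum of $N$ and the maximum of the numbers $1+\rho(va)$, $a \in A$, together with $0$ if the node is $S$-labeled. Form the product with $\mathcal B$ and test whether a final state is reachable at a root. This takes time $\exp_\kappa(s)$ for a suitable absolute $\kappa\geq k+2d_0$. If $W$ is finitely generated, then $\mathrm{Irr}(W)$ generates it, and its trees lie in the ball of radius $N-1\le\exp_\kappa(s)$.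
\end{proof}

\section{Margolis--Meakin expansions of virtually free groups}\label{sec:MM}

In the proof of Theorem~\ref{thm:main}, freeness of $F$ served two purposes: a connected subgraph of a tree is determined by its vertices, and the theory of $\mathfrak F$ is decidable. The first can be given up by recording edges.

Let $G$ be a group with finite generating set $X$. Its Cayley graph has vertex set $G$ and an edge $(p,x)$ from $p$ to $px$ for $p\in G$, $x\in X$; connectedness refers to the underlying undirected graph, and $G$ acts by $g(p,x)=(gp,x)$. The Margolis--Meakin expansion $M(G,X)$ \cite{MM} is the inverse monoid of pairs $(\Gamma,g)$, where $\Gamma$ is a finite connected subgraph containing the vertices $1$ and $g$, with $(\Gamma,g)(\Delta,h)=(\Gamma\cup g\Delta,gh)$ and $(\Gamma,g)^{-1}=(g^{-1}\Gamma,g^{-1})$. A word over $X\cup X^{-1}$, possibly empty, represents the subgraph traversed by the walk from $1$ that it labels, together with the endpoint; every pair arises in this way. For $G=F$ and $X$ a basis, $M(G,X)$ is the free inverse monoid. A group is \emph{virtually free} if it has a free subgroup of finite index.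

\begin{theorem}\label{thm:MM}
If $G$ is a finitely generated virtually free group and $X$ is a finite generating set of $G$, then the FGIP for $M(G,X)$ is decidable, both for inverse subsemigroups and for subsemigroups.
\end{theorem}

\begin{proof}
\emph{Reduction to logic.} Let $\mathfrak G=(G;(E_x)_{x\in X},1)$ with $E_x=\{(p,px):p\in G\}$. Code a finite subgraph $\Gamma$ by its vertex set $V$ and the sets $\Gamma_x=\{p:(p,x)\in\Gamma\}$, $x\in X$. This is a tuple of finite subsets of $G$ of fixed length; inclusion and union of subgraphs are componentwise, and a quantifier over subgraphs is a block of set quantifiers. Put $|\Gamma|=|V|+\sum_x|\Gamma_x|$ and $|(\Gamma,g)|=|\Gamma|$. An arrow is a triple $(\Gamma,p,q)$ with $\Gamma$ finite and connected and $p,q\in V$, representing $(p^{-1}\Gamma,p^{-1}q)$. We go through the proof of Theorem~\ref{thm:main}.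

The reduction of (i) to (ii) holds in any inverse semigroup. Lemma~\ref{lem:compose} uses only the product formula and the left action. Lemma~\ref{lem:irr} needs finitely many elements of each size: a connected $\Gamma\ni1$ of size at most $N$ has its vertices in the finite ball of radius $N-1$, and a finite vertex set carries finitely many edges. Lemma~\ref{lem:two} needs that size is invariant under translation and that a subgraph of $\Gamma$ is proper if and only if it is smaller; this is why edges are counted. A tuple $(V,(\Gamma_x))$ codes a connected subgraph if and only if $V\neq\emptyset$, $p\in\Gamma_x$ implies $p,px\in V$, and every nonempty $Z\subseteq V$ such that $p\in Z\Leftrightarrow px\in Z$ for all $x$ and $p\in\Gamma_x$ equals $V$. For a fixed element $(T,h)$, formula \eqref{eq:translate} has a variable $c_t$ for each vertex $t$ of $T$, the conjuncts $c_1=c$, $c_h=d$, $c_t\in V$, and the conjuncts $E_x(c_t,c_{tx})$ and $c_t\in\Gamma_x$ for each edge $(t,x)$ of $T$; connectedness of $T$ again forces $c_t=ct$. In Lemma~\ref{lem:member} the digraph $D_\Gamma$ has vertex set $V$, and (b) is supplemented by: each $d\in\Gamma_x$ equals $ct$ for some $i$, some $c\in C_i$ and some edge $(t,x)$ of $T_i$. In $\Phi$ the conclusion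 is $V\subseteq K$. So finite generation of $\langle Y\rangle\cap\langle Z\rangle$ is equivalent to a WMSO sentence over $\mathfrak G$, computable from the finite labeled graphs $T_i$ with their vertices $1$ and $h_i$.

\emph{Reduction to the free group.} Let $F\le G$ be free of finite index. A subgroup of finite index in a finitely generated group is finitely generated, so $F$ has finite rank. If $F$ is trivial, then $G$ and $M(G,X)$ are finite and the answer is always yes. Otherwise fix a basis of $F$, write $G=\bigsqcup_{j=1}^rF\gamma_j$ with $\gamma_1=1$, and for $x\in X$ write $\gamma_jx=d_{j,x}\gamma_{\pi_x(j)}$ with $d_{j,x}\in F$; each $\pi_x$ is a permutation of the cosets. These finitely many data depend only on $(G,X)$. Every element of $G$ is uniquely $f\gamma_j$ with $f\in F$, and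
\[
f'\gamma_{j'}=f\gamma_j\,x\quad\Longleftrightarrow\quad j'=\pi_x(j)\ \text{ and }\ f'=fd_{j,x}.
\]
Read in both directions, this computes the normal form $f\gamma_j$ of every prefix of an input word, and hence the graphs $T_i$.

Represent $f\gamma_j$ by $f$ and the index $j$, and a finite set $\bigcup_jZ_j\gamma_j$ by the tuple $(Z_1,\dots,Z_r)$ of finite subsets of $F$. For a formula $\varphi$ over $\mathfrak G$ and a choice of an index for each free element variable, define a formula over $\mathfrak F$ recursively. Let $p,p'$ have indices $j,j'$. The formula $E_x(p,p')$ becomes false if $j'\ne\pi_x(j)$, and otherwise becomes ``$p'=pd_{j,x}$'', which is expressed by naming the vertices along the fixed word $d_{j,x}$. The formula $p=p'$ is kept if $j=j'$ and becomes false otherwise; $p=1$ is kept if $j=1$ and becomes false otherwise; $p\in Z$ becomes $p\in Z_j$. A quantifier $\exists Z$ becomes $\exists Z_1\cdots\exists Z_r$, and $\exists p\,\psi$ becomes the disjunction over $j$ of $\exists p$ applied to the translation of $\psi$ in which $p$ has index $j$. A sentence holds in $\mathfrak G$ if and only if its translation holds in $\mathfrak F$, which is decidable by Lemma~\ref{lem:translate}.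
\end{proof}

\section{Direct products}\label{sec:product}

In $\mathrm{FI}_n\times\mathrm{FI}_m$, membership in a finitely generated subsemigroup $\langle Y\rangle$ is decidable. Indeed, if $w=y_1\cdots y_k$ with $y_i\in Y$, then in each coordinate the Munn tree of $y_1\cdots y_j$ is contained in that of $w$. There are finitely many elements with this property, and those reachable from $Y$ by right multiplication by $Y$ without losing the property can be listed. The logical description, however, does not carry over: the digraph of Section~\ref{sec:member} would have vertex set $S\times S'$ for two unbounded trees, and, unlike the subsets of $S\times Q$ in Section~\ref{sec:definable}, its subsets are not tuples of fixed length of subsets of $S$ and $S'$. No other method can succeed either.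

\begin{theorem}\label{thm:product}
For $n,m\ge2$ the FGIP for $\mathrm{FI}_n\times\mathrm{FI}_m$ as a semigroup is undecidable.
\end{theorem}

An instance of \emph{Post's correspondence problem} consists of words $u_1,\dots,u_k$, $v_1,\dots,v_k\in B^+$ over a finite alphabet $B$. For $w=i_1\cdots i_\ell\in I^*$, where $I=\{1,\dots,k\}$, put $u_w=u_{i_1}\cdots u_{i_\ell}$ and $v_w=v_{i_1}\cdots v_{i_\ell}$. A \emph{solution} is a nonempty $w$ with $u_w=v_w$, and it is undecidable whether a given instance has one. The solutions form a subsemigroup of $I^+$, which is the intersection of the graphs of two morphisms; but it may well be finitely generated when it is nonempty. We modify the morphisms, as $xy$ and $yx$ do in Example~\ref{ex:positive}, so that the two images are out of phase between a start letter and an end letter. Then each solution, and each of its powers, gives an indecomposable element.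

\begin{proof}
Let $\Sigma=I\cup\{\mathsf s,\mathsf t\}$ and $\Delta=B\cup\{\$,\#\}$ with new letters $\mathsf s,\mathsf t,\$,\#$. Let $\sigma,\tau\colon B^*\to\Delta^*$ be the morphisms with $\sigma(b)=b\$$ and $\tau(b)=\$b$; then $\$\,\sigma(u)=\tau(u)\,\$$ for all $u\in B^*$, and $\tau$ is injective. Define morphisms $\alpha,\beta\colon\Sigma^*\to\Delta^*$ by
\[
\begin{array}{lll}
\alpha(\mathsf s)=\#\$,&\alpha(i)=\sigma(u_i),&\alpha(\mathsf t)=\#,\\[2pt]
\beta(\mathsf s)=\#,&\beta(i)=\tau(v_i),&\beta(\mathsf t)=\$\#.
\end{array}
\]
Let $E=\{z\in\Sigma^+:\alpha(z)=\beta(z)\}$, a subsemigroup of $\Sigma^+$, and $P=\{\mathsf sw\mathsf t:w\in I^*,\ u_w=v_w\}$. For $w\in I^*$,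
\[
\alpha(\mathsf sw\mathsf t)=\#\$\,\sigma(u_w)\,\#=\#\,\tau(u_w)\,\$\#,\qquad\beta(\mathsf sw\mathsf t)=\#\,\tau(v_w)\,\$\#,
\]
so $\mathsf sw\mathsf t\in E$ if and only if $\mathsf sw\mathsf t\in P$. In particular $P^+\subseteq E$.

We show that $E\subseteq P^+$ by induction on length. Let $z\in E$. Its first letter is $\mathsf s$: the words $\alpha(i)$ and $\beta(i)$ begin with a letter of $B$ and with $\$$, and $\alpha(\mathsf t)$ and $\beta(\mathsf t)$ begin with $\#$ and with $\$$. Write $z=\mathsf swz'$ with $w\in I^*$ maximal. The word $\alpha(\mathsf sw)$ ends in $\$$, while $\beta(\mathsf sw)$ ends in $\#$ or in a letter of $B$. So $z'$ is nonempty, and it begins with $\mathsf s$ or $\mathsf t$. Under both morphisms each of $\mathsf s,\mathsf t$ contributes exactly one $\#$ and the letters of $I$ contribute none, so the second $\#$ of $\alpha(z)=\beta(z)$ comes, on both sides, from the first letter of $z'$. Both $\alpha(\mathsf s)$ and $\alpha(\mathsf t)$ begin with $\#$, so in $\alpha(z)$ the second $\#$ is preceded by the last letter of $\alpha(\mathsf sw)$, which is $\$$. If $z'$ began with $\mathsf s$, then in $\beta(z)$ the second $\#$ would be preceded by the last letter of $\beta(\mathsf sw)$, which is not $\$$. Hence $z'=\mathsf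 tz''$. Now $\alpha(\mathsf sw\mathsf t)$ and $\beta(\mathsf sw\mathsf t)$ are both the prefix of $\alpha(z)=\beta(z)$ that ends at the second $\#$, so $\mathsf sw\mathsf t\in P$. Canceling it gives $\alpha(z'')=\beta(z'')$, so $z''$ is empty or lies in $E$, and then in $P^+$.

Every word of $E$ begins with $\mathsf s$, and a word of $P$ contains only one $\mathsf s$, so it is not a product of two elements of $E$. Hence every generating set of $E$ contains $P$, and $E=P^+$ is finitely generated if and only if $P$ is finite. If $w$ is a solution, then $\mathsf sw^j\mathsf t\in P$ for all $j$, and $P$ is infinite; if there is no solution, then $P=\{\mathsf{st}\}$.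

Sending the $j$-th letter of a finite alphabet to $x_1^jx_2$ defines morphisms $\theta\colon\Delta^+\to\mathrm{FI}_n$ and $\theta'\colon\Sigma^+\to\mathrm{FI}_m$; here we use $n,m\ge2$. They are injective: their images lie in the free semigroup $\{x_1,x_2\}^+$, and a product of words $x_1^jx_2$ determines its factors by cutting after each $x_2$. Let
\[
Y=\{(\theta\alpha(z),\theta'(z)):z\in\Sigma\},\qquad Z=\{(\theta\beta(z),\theta'(z)):z\in\Sigma\}.
\]
Then $\langle Y\rangle$ and $\langle Z\rangle$ are given by the same expressions with $z\in\Sigma^+$. If $(\theta\alpha(z),\theta'(z))=(\theta\beta(z_1),\theta'(z_1))$, then $z=z_1$ by injectivity of $\theta'$ and $\alpha(z)=\beta(z)$ by injectivity of $\theta$. So $\langle Y\rangle\cap\langle Z\rangle=\{(\theta\alpha(z),\theta'(z)):z\in E\}$, which is isomorphic to $E$, and it is finitely generated if and only if the instance has no solution. Since $Y$ and $Z$ are computable from the instance, the FGIP is undecidable.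
\end{proof}

\begin{thebibliography}{9}

\bibitem{CMR}
Jung Won Cho, Craig Miller, Nik Ru\v{s}kuc, \emph{Howson property and finitely generated intersection problem for monogenic inverse semigroups}, arXiv:2607.19163 (2026).

\bibitem{Doner}
Doner, J. Comput. System Sci. 4 (1970).

\bibitem{MM}
Margolis and Meakin (1989).

\bibitem{TW}
Thatcher and Wright, Math. Systems Theory 2 (1968).

\end{thebibliography}
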